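
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem*{conjecture}{Conjecture}
\numberwithin{equation}{section}

\title{Thompson's group in the quasisymmetry groups\\ of unicritical Julia sets}


\begin{abstract}
Let $f(z)=z^d+c$ with $d\ge 2$, and suppose that the critical point $0$ is periodic of exact period $n\ge 2$. We show that the group of bi-Lipschitz self-homeomorphisms of the Julia set $J_f$ contains the wreath product $F\wr\mathbb Z_d$, where $F$ is Thompson's group, and also the group of all bounded integer sequences. In particular it contains $\mathbb Z^2$ and is uncountable. For $d=3$, $n=4$ this disproves the conjecture that the quasisymmetry group of the Julia set of $z^3+c$, $c\approx 0.2099+1.0935i$, is the modular group $\mathbb Z_2*\mathbb Z_3$.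
\end{abstract}

\section{The question and the answer}

A homeomorphism $q\colon X\to Y$ between metric spaces is a \emph{quasisymmetry} if there is a homeomorphism $\eta\colon[0,\infty)\to[0,\infty)$ such that
\[
\frac{d(q(x),q(y))}{d(q(x),q(z))}\le \eta\!\left(\frac{d(x,y)}{d(x,z)}\right)
\qquad\text{for all } x,y,z\in X,\ x\ne z .
\]
Such a map may change distances a great deal, but it changes ratios of distances from a common point only in a controlled way. Compositions and inverses of quasisymmetries are quasisymmetries, so the quasisymmetries $X\to X$ form a group $\operatorname{QS}(X)$, and a quasisymmetry $X\to Y$ conjugates $\operatorname{QS}(X)$ to $\operatorname{QS}(Y)$.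

Let $f(z)=z^3+c$, where $c\approx 0.2099+1.0935i$ is chosen so that the critical point $0$ is periodic with period exactly $4$, and let $J_f\subset\mathbb C$ be its Julia set with the Euclidean metric. One symmetry of $J_f$ is the rotation $k(z)=e^{2\pi i/3}z$. Another comes from a fixed point $p\approx 0.0816+0.7257i$ of $f$, which is the landing point of exactly two external rays, so that $J_f\setminus\{p\}$ has two components: there is a quasisymmetry $h$ of order two that switches these components. The maps $h$ and $k$ generate a copy of $\mathbb Z_2*\mathbb Z_3$ in $\operatorname{QS}(J_f)$; see Belk and Forrest \cite{BF}.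

\begin{conjecture}[\cite{BF}]
The quasisymmetry group of $J_f$ is isomorphic to the modular group $\mathbb Z_2*\mathbb Z_3$.
\end{conjecture}

The conjecture is false. There are further quasisymmetries that leave most of $J_f$ fixed and rearrange the inside of one piece, using the fact that the piece contains smaller copies of itself. We construct them for all unicritical polynomials whose critical point is periodic of period at least $2$; nothing else about $c$ is used.

Throughout, except where we say otherwise, $f(z)=z^d+c$ with $d\ge2$, the point $0$ is periodic of exact period $n\ge2$, $J=J_f$, $K$ is the filled Julia set, $\omega=e^{2\pi i/d}$ and $k(z)=\omega z$. Thus $f\circ k=f$, $kJ=J$, $kK=K$, and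
\begin{equation}\label{eq:fibers}
f(a)=f(b)\iff a=k^jb\ \text{ for some } j .
\end{equation}
Let $\operatorname{BiLip}(J)$ be the group of bi-Lipschitz self-homeomorphisms of $J$. A map that changes distances by a factor between $\Lambda^{-1}$ and $\Lambda$ is a quasisymmetry with $\eta(t)=\Lambda^2t$, so $\operatorname{BiLip}(J)\le\operatorname{QS}(J)$.

\begin{theorem}\label{thm:main}
There is an element $\varphi\in\operatorname{BiLip}(J)$ of infinite order such that $\varphi$ and $k\varphi k^{-1}$ commute and generate $\mathbb Z^2$. Hence, for $d=3$, $n=4$, $\operatorname{QS}(J_f)\not\cong\mathbb Z_2*\mathbb Z_3$.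
\end{theorem}

The second sentence follows from the first. The kernel of $\mathbb Z_2*\mathbb Z_3\to\mathbb Z_2\times\mathbb Z_3$ has index $6$ and meets every conjugate of a factor trivially; so it acts freely on the Bass--Serre tree and is a free group. Thus $\mathbb Z_2*\mathbb Z_3$ is virtually free. A virtually free group contains no $\mathbb Z^2$: a free subgroup of finite index would contain a finite-index subgroup of $\mathbb Z^2$, which is again isomorphic to $\mathbb Z^2$, but subgroups of free groups are free and abelian free groups are cyclic.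

The same construction gives much more. Let $F$ be Thompson's group (recalled in Section~\ref{sec:thompson}), let $\ell^\infty(\mathbb N,\mathbb Z)$ be the additive group of bounded integer sequences, and let $J_c$ be the Julia set of $z^d+c$.

\begin{theorem}\label{thm:strong}
\begin{enumerate}
\item[(a)] $\operatorname{BiLip}(J)$ contains $F\wr\mathbb Z_d=F^d\rtimes\mathbb Z_d$, where $\mathbb Z_d=\langle k\rangle$.
\item[(b)] $\operatorname{BiLip}(J)$ contains a copy of $\ell^\infty(\mathbb N,\mathbb Z)$. So $\operatorname{QS}(J)$ is uncountable and contains a free abelian group of rank $2^{\aleph_0}$.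
\item[(c)] If $z^d+c$ $(d\ge2)$ has an attracting cycle of any period $n\ge1$ in $\mathbb C$, then $\operatorname{QS}(J_c)$ contains copies of $F\wr\mathbb Z_d$ and of $\ell^\infty(\mathbb N,\mathbb Z)$. So no connected Julia set of a hyperbolic unicritical polynomial has a countable or virtually free quasisymmetry group.
\end{enumerate}
\end{theorem}

In particular, for the cubic polynomial of the conjecture, $\operatorname{QS}(J_f)$ is strictly larger than the countable group $\langle h,k\rangle$.

\paragraph{The idea.} We find a compact piece $E\subset J$, attached to the rest of $J$ at only two points $r$ and $r_1=kr$, that contains two smaller copies of itself: $E_L=\psi_L(E)$ at the end $r$ and $E_R=\psi_R(E)$ at the end $r_1$, with a middle piece $M$ between them. The maps $\psi_L,\psi_R$ are inverse branches of $f^n$ and of $k f^n$. Repeating this inside $E_L$ and $E_R$ subdivides $E$ along any finite binary tree, and two trees with the same number of leaves give a homeomorphism of $E$ that fixes $r$ and $r_1$. These homeomorphisms form a copy of Thompson's group.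

There are three points to prove. The branches $\psi_L,\psi_R$ must exist, that is, $E$ must be separated from the critical orbit (Sections \ref{sec:background} and~\ref{sec:cell}). The pieces of a subdivision must meet only where expected (Section~\ref{sec:maps}). And the homeomorphisms, which are bi-Lipschitz on each piece, must be bi-Lipschitz across the points where pieces are glued (Section~\ref{sec:metric}).

\section{Two small cases}\label{sec:small}

The following two examples illustrate the construction; they are not used in the proofs.

\paragraph{The circle.} For $f(z)=z^2$ (period $n=1$) the Julia set is the unit circle, which we parametrize by $t\in\mathbb R/\mathbb Z$. The rotation is $k(t)=t+\frac12$. The arc $E=[0,\frac12]$ is the union of $\psi_L(E)=[0,\frac14]$ and $\psi_R(E)=[\frac14,\frac12]$, where $\psi_L(t)=\frac t2$ and $\psi_R(t)=\frac t2+\frac14$ are inverse branches of $t\mapsto2t$ and $t\mapsto2t+\frac12$. The piecewise linear map that sends $[0,\frac18],[\frac18,\frac14],[\frac14,\frac12]$ affinely to $[0,\frac14],[\frac14,\frac38],[\frac38,\frac12]$, and is the identity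 on $[\frac12,1]$, is bi-Lipschitz of infinite order; it commutes with its conjugate by $k$, which is supported on $[\frac12,1]$. Together they generate $\mathbb Z^2$.

\paragraph{A pinched case.} Let $f(z)=z^2-1$, so $d=n=2$, the critical orbit is $\{0,-1\}$, and $k(z)=-z$. Put $r=\frac{1-\sqrt5}2$, a repelling fixed point of $f$. Let $U_0$ be the Fatou component of $0$. For real $x\in(r,0)$,
\[
f^2(x)-x=x(x+1)(x^2-x-1)>0,\qquad f^2(x)=x^2(x^2-2)<0 ,
\]
so $f^{2j}(x)$ increases to $0$. Hence $(r,0]\subset U_0$ and $r\in\partial U_0$. By symmetry the conformal coordinate of $U_0$ in which $f^2$ is $w\mapsto w^2$ is real on the real axis. So $[r,0]$ and $[0,-r]$ are the internal rays of $U_0$ of angles $0$ and $\frac12$. Since the ray of angle $0$ points to the left, the rays of angle in $(0,\frac12)$ lie in the lower half-plane.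

The external rays of angles $\frac13$ and $\frac23$ are exchanged by $f$, so they land at fixed points of $f^2$ in $J$, that is, at $r$ or at $\frac{1+\sqrt5}2$. The ray of angle $0$ is the half-line $(\frac{1+\sqrt5}2,\infty)$. It is fixed by $f$, and since $f$ preserves the cyclic order of the rays landing at $\frac{1+\sqrt5}2$, it fixes all of them. So the rays $\frac13$ and $\frac23$ land at $r$, and the rays $\frac13+\frac12=\frac56$ and $\frac23+\frac12=\frac16$ land at $r_1=-r$. External rays are disjoint and complex conjugation sends angle $\theta$ to $-\theta$, so rays of angle in $(\frac12,1)$ lie in the lower half-plane. Consequently the segment $[r,-r]$, the rays $\frac23$ and $\frac56$, and the point $\infty$ form a Jordan curve, which bounds a domain $\Omega$ in the lower half-plane. We have $\overline\Omega\cap\mathbb R=[r,-r]$, which contains neither $-1$ nor $1$. The critical values of $f^2$ are $0$ and $-1$, so on $\overline\Omega\setminus\{0,\infty\}$ there are branches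
\[
f^2\circ\psi_L=\mathrm{id},\quad \psi_L(r)=r,\qquad\qquad f^2\circ\psi_R=-\mathrm{id},\quad\psi_R(-r)=-r .
\]
Let $\gamma(x)$ be the landing point of the ray of angle $\frac23+\frac x6$, $0\le x\le1$, and $E=\gamma([0,1])$. The map $f^2$ multiplies external angles by $4$, and this gives
\[
\psi_L\gamma(x)=\gamma\bigl(\tfrac x4\bigr),\qquad \psi_R\gamma(x)=\gamma\bigl(1-\tfrac{1-x}4\bigr).
\]
On $\overline{U_0}\cap\overline\Omega$ the two maps halve distances between internal angles, fixing the angle $0$ and the angle $\frac12$, respectively. So $\gamma(\frac14)=\psi_L(r_1)$ has internal angle $\frac14$, and $\gamma(\frac34)=\psi_R(r)$ has internal angle $\frac12-\frac14=\frac14$. Hence $\gamma(\frac14)=\gamma(\frac34)$: the set $E$ is an interval with pinchings, and the middle part $M=\gamma([\frac14,\frac34])$ hangs at one point.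

A homeomorphism of $[0,1]$ induces one of $E$ only if it respects the pinchings. The map
\begin{equation}\label{eq:phi4}
\hat\varphi(x)=\begin{cases}4x,&0\le x\le\frac3{16},\\ x+\frac9{16},&\frac3{16}\le x\le\frac14,\\ 1-\frac{1-x}4,&\frac14\le x\le 1\end{cases}
\end{equation}
is built for this. It sends the middle part $[\frac1{16},\frac3{16}]$ of $[0,\frac14]$ to the middle part $[\frac14,\frac34]$ of $[0,1]$, and that one to the middle part $[\frac{13}{16},\frac{15}{16}]$ of $[\frac34,1]$; all three have their ends pinched together. On the images under $\gamma$ of the three intervals in \eqref{eq:phi4}, the induced map $\varphi$ of $E$ is $\psi_L^{-1}$, $\psi_R\psi_L\psi_R^{-1}\psi_L^{-1}$ and $\psi_R$, respectively. The general proof follows this pattern. The angles $\frac23,\frac56$ and the position of $-1$, which we found by hand, have to be replaced by an argument.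

\section{Background, and where the critical orbit leaves $U_0$}\label{sec:background}

\paragraph{Standard facts.} Put $c_i=f^i(0)$, $P=\{c_0,\dots,c_{n-1}\}$, and let $U_i$ be the Fatou component containing $c_i$. The $U_i$ are distinct, since $f^{nj}\to0$ on $U_0$. The map $f$ is hyperbolic. Hence $J=\partial K$ and $K$ are connected and locally connected, $\mathbb C\setminus K$ is connected, periodic points in $J$ are repelling, and every bounded Fatou component is mapped to $U_0$ by some iterate. The set $J$ contains no critical point of any iterate of $f$.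

There is a conformal map $\Psi\colon\{|w|>1\}\to\mathbb C\setminus K$ with $f(\Psi(w))=\Psi(w^d)$ and $\Psi(w)/w\to1$ at infinity. From $\Psi(\omega w)^d+c=\Psi(w^d)=\Psi(w)^d+c$ we get $\Psi(\omega w)=\omega\Psi(w)$. By local connectivity $\Psi$ extends continuously to the unit circle, and maps it onto $J$. So each \emph{external ray} $\{\Psi(se^{2\pi i\theta}):s>1\}$ of angle $\theta\in\mathbb R/\mathbb Z$ lands at the point $\Psi(e^{2\pi i\theta})$, which depends continuously on $\theta$, and every point of $J$ is a landing point. The map $f$ multiplies angles by $d$, and $k$ adds $1/d$. Only finitely many rays land at a repelling periodic point.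

We use two facts about a Jordan domain $\Omega$ in the sphere. Each point of $\partial\Omega$ is a boundary point of both complementary components of $\partial\Omega$. If $C$ is a \emph{crosscut}, an arc with its interior in $\Omega$ and its two endpoints on $\partial\Omega$, then $\Omega\setminus C$ has two components; they are the Jordan domains in $\Omega$ bounded by $C$ and one of the two arcs of $\partial\Omega$ between the endpoints of $C$.

\begin{lemma}\label{lem:gate}
Let $V$ be a bounded Fatou component.
\begin{enumerate}
\item[(i)] $V$ is a Jordan domain.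
\item[(ii)] There is no path $\eta\colon[0,1]\to K$ with $\eta(0)\ne\eta(1)$, $\eta(0),\eta(1)\in\partial V$ and $\eta((0,1))\cap\overline V=\emptyset$.
\end{enumerate}
\end{lemma}
\begin{proof}
Both parts use this: if a Jordan curve lies in $K$, then its inside lies in $K$, because $\mathbb C\setminus K$ is connected and unbounded; being open, it lies in the interior of $K$; being connected, it lies in one bounded Fatou component.

(i) The boundary of a complementary component of a locally connected continuum in the sphere is locally connected. So a Riemann map $\mathbb D\to V$ extends continuously to $\overline{\mathbb D}$. Suppose two radii have the same endpoint. Their images form a Jordan curve in $K$. Its inside $D$ contains points of $V$, because the curve passes through $V$; so $D\subset V$. One of the two sectors between the radii is therefore mapped onto $D$. The images of the radii of this sector land in $\overline D\cap J$. Since $D\subset V$ is disjoint from $J$ and the curve meets $J$ only at the common endpoint, they all land there. By the theorem of F.\ and M.\ Riesz a nonconstant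 bounded holomorphic function cannot have constant boundary values on a set of positive measure, a contradiction. So the extension is injective.

(ii) Suppose there is such a path. Its image is a locally connected continuum, so it contains an arc $A$ from $\eta(0)$ to $\eta(1)$, and $A$ meets $\overline V$ only in its endpoints. Close $A$ by a crosscut $\chi$ of $V$. The inside $D$ of the Jordan curve $A\cup\chi\subset K$ contains points of $V$ near $\chi$, so $D\subset V$. Then $A\subset\overline D\subset\overline V$, a contradiction.
\end{proof}

\paragraph{Internal coordinates.} The only critical point of $f^n$ in $U_0$ is $0$: if $f^i(z)=0$ with $z\in U_0$ and $0\le i<n$, then $0\in U_i$, so $i=0$. At $0$ the local degree of $f^n$ is $d$. By the Riemann--Hurwitz formula the proper map $f^n\colon U_0\to U_0$ has degree $d$, so $0$ is its only zero, and in a Riemann coordinate centered at $0$ it is $w\mapsto w^d$ followed by a rotation. With Lemma~\ref{lem:gate}(i) we get a homeomorphism $B\colon\overline{\mathbb D}\to\overline{U_0}$, conformal inside, with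
\[
B(0)=0,\qquad f^n(B(w))=B(w^d),
\]
unique up to replacing $B$ by $B(\zeta\,\cdot)$ with $\zeta^{d-1}=1$. Since $kK=K$ and $k$ fixes $0$, we have $kU_0=U_0$. The map $B^{-1}kB$ is a conformal automorphism of $\mathbb D$ with fixed point $0$ and derivative $\omega$ there, so $kB(w)=B(\omega w)$. By this and \eqref{eq:fibers}, the formula $B_1(w^d)=f(B(w))$ defines a homeomorphism $B_1\colon\overline{\mathbb D}\to\overline{U_1}$, conformal inside, with $B_1(0)=c_1$ and $f^n(B_1(w))=B_1(w^d)$. If $B$ is replaced by $B(\zeta\,\cdot)$, $\zeta^{d-1}=1$, then $B_1$ is replaced by $B_1(\zeta\,\cdot)$, since $\zeta^d=\zeta$.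

The closed internal rays of $U_0$ are the arcs $B([0,1]\zeta)$, $|\zeta|=1$. Any bounded Fatou component $V\ne U_0$ is mapped conformally onto $U_0$ by the first iterate that maps it to $U_0$, since the critical point lies in $U_0$; this map extends to a homeomorphism of the closures. The preimages in $\overline V$ of the closed internal rays of $U_0$ are the closed internal rays of $V$, and the preimage of $0$ is the center of $V$. For $U_1$ the closed internal rays are the arcs $B_1([0,1]\zeta)$, because $f^{n-1}B_1(w^d)=f^nB(w)=B(w^d)$.

\paragraph{The Hubbard tree.} We need to know through which boundary points of $U_0$ the other points of the critical orbit are reached. The Hubbard tree tells us. An arc in $K$ is \emph{regulated} if it meets the closure of each bounded Fatou component in a subset of two closed internal rays. By \cite[Exp.~IV]{DH}, any $x,y\in K$ are joined by a unique regulated arc $[x,y]\subset K$; the set $H=\bigcup_{i,j}[c_i,c_j]$ is a finite tree whose endpoints lie in $P$; and $f(H)\subset H$.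

\begin{lemma}\label{lem:gates}
After replacing $B$ by some $B(\zeta\,\cdot)$ with $\zeta^{d-1}=1$, the following holds. For $1\le i\le n-1$ and every $j$, the arc $k^j[0,c_i]$ meets $\overline{U_0}$ exactly in one closed internal ray $B([0,1]\omega^m)$ for some $m$.
\end{lemma}
\begin{proof}
\emph{The arc $[c_i,c_j]$, $i\ne j$, meets $\overline{U_i}$ exactly in one closed internal ray.} Let $x,y\in[c_i,c_j]\cap\overline{U_i}$. Inside $\overline{U_i}$ the points $x,y$ are joined by an arc contained in two internal rays of $U_i$, with only its endpoints possibly on $\partial U_i$. This arc is regulated: it meets the closure of another component at most in $x$ or $y$, and these are then endpoints of internal rays of that component. Subarcs of regulated arcs are regulated, so by uniqueness the subarc of $[c_i,c_j]$ between $x$ and $y$ lies in $\overline{U_i}$. Hence $[c_i,c_j]\cap\overline{U_i}$ is a subarc. It starts at the center $c_i$, so it lies in one internal ray, and since $c_j\notin\overline{U_i}$ it ends on $\partial U_i$. So it is the whole closed ray.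

\emph{$c_1$ is an endpoint of $H$.} Let $v(x)$ be the number of branches of $H$ at $x\in H$. For $x\in H\setminus\{0\}$ the map $f$ is injective near $x$ and $f(H)\subset H$, so $v(f(x))\ge v(x)$. If $v(c_1)\ge2$, then $v\ge2$ at $c_1,c_2,\dots,c_n=0$. But $H$ is nondegenerate, as $n\ge2$, so it has endpoints, and they lie in $P$: a contradiction.

So all arcs $[c_1,c_i]$, $i\ne1$, start with the same ray $B_1([0,1]\zeta_1)$. Its beginning is mapped by $f^n$ to the beginning of $B_1([0,1]\zeta_1^d)$, which must lie in $H$ at $c_1$. So $\zeta_1^d=\zeta_1$, and replacing $B$ by $B(\zeta_1\,\cdot)$ we may assume $\zeta_1=1$. If $[0,c_i]$, $i\ne0$, starts with $B([0,1]\zeta)$, then $f$ maps its beginning to the beginning of $B_1([0,1]\zeta^d)$, again in $H$ at $c_1$, so $\zeta^d=1$. This is the claim for $j=0$. Apply $k^j$ for the rest.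
\end{proof}

From now on $B$ is normalized in this way. Put
\[
r=B(1),\qquad r_j=B(\omega^j)=k^jr .
\]
Then $f^n(r)=r$, and $r$ is a repelling fixed point of $f^n$. Thus the critical orbit is attached to $U_0$ only behind the points $r_j$. The region strictly between $r$ and $r_1$ should be free of it, and the next section makes this precise.

\section{The domain $\Omega$ and the cell $E$}\label{sec:cell}

Let $\Theta$ be the finite nonempty set of external rays landing at $r$; then $k^j\Theta$ is the set of rays landing at $r_j$. Near $r$ the map $f^n$ is an orientation-preserving local homeomorphism. So it maps $\Theta$ injectively to itself, hence permutes $\Theta$; it preserves the cyclic order of $\Theta\cup\{B([0,1))\}$ around $r$, and it fixes the germ of the internal ray $B([0,1))$. Hence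
\begin{equation}\label{eq:fixed}
f^n(R)=R\qquad\text{for every } R\in\Theta .
\end{equation}

For $R\in\Theta$ let $\Gamma_R=B([0,1])\cup R\cup\{\infty\}$, an arc from $0$ to $\infty$. For $R,R'\in\Theta$ the set $\Gamma_R\cup k\Gamma_{R'}$ is a Jordan curve in $\hat{\mathbb C}$. It consists of two internal rays and two external rays, together with $\infty$, and is disjoint from the sector
\[
\Sigma=\{B(\rho e^{2\pi it}):0<\rho\le1,\ 0<t<1/d\}.
\]
Let $\Delta_{R,R'}$ be the component of its complement that contains $\Sigma$. If several rays land at $r$, the choice matters: we want $R$ and $kR'$ to be as close to $\Sigma$ as possible. So we choose $(\alpha,\beta)\in\Theta^2$ such that $\Omega:=\Delta_{\alpha,\beta}$ contains as few rays of $\Theta\cup k\Theta$ as possible. Note that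
\[
\partial\Omega\cap K=B([0,1])\cup B([0,1]\omega)\subset\overline{U_0},\qquad \partial\Omega\cap J=\{r,r_1\}.
\]
An external ray other than $\alpha$ and $k\beta$ is disjoint from $\partial\Omega$, so it lies in $\Omega$ or is disjoint from $\overline\Omega$. See Figure~\ref{fig:cell}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.2]
\fill[gray!15] (0,0) -- (0:3.2) arc (0:120:3.2) -- cycle;
\draw (0,0) circle (1.2);
\filldraw[fill=gray!50] (0:1.2) .. controls (-5:2.3) and (-24:2.1) .. (0:1.2);
\filldraw[fill=gray!50] (120:1.2) .. controls (125:2.3) and (144:2.1) .. (120:1.2);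
\filldraw[fill=gray!50] (40:1.2) .. controls (44:2.2) and (59:2.0) .. (40:1.2);
\filldraw[fill=gray!50] (80:1.2) .. controls (76:2.2) and (61:2.0) .. (80:1.2);
\draw[very thick] (0,0) -- (0:3.2);
\draw[very thick] (0,0) -- (120:3.2);
\draw[dashed] (0,0) -- (40:3.2);
\draw[dashed] (0,0) -- (80:3.2);
\fill (0,0) circle (1.2pt);
\fill (0:1.2) circle (1.2pt);
\fill (40:1.2) circle (1.2pt);
\fill (80:1.2) circle (1.2pt);
\fill (120:1.2) circle (1.2pt);
\node[below left] at (0,0) {$0$};
\node at (255:0.8) {$U_0$};
\node at (8:1.45) {$r$};
\node at (31:1.5) {$r_L$};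
\node at (89:1.5) {$r_R$};
\node at (112:1.5) {$r_1$};
\node at (20:2.5) {$E_L$};
\node at (60:2.6) {$M$};
\node at (100:2.5) {$E_R$};
\node[right] at (0:3.2) {$R_0=\alpha$};
\node[right] at (40:3.2) {$R_{1/N}$};
\node[above] at (80:3.2) {$R_{1-1/N}$};
\node[above left] at (120:3.2) {$R_1=k\beta$};
\end{tikzpicture}
\caption{The domain $\Omega$ (light gray, schematic, $d=3$). Its boundary (thick) consists of the internal rays of $U_0$ ending at $r$ and $r_1=kr$, continued by external rays $\alpha$ and $k\beta$ to infinity. The dark shapes are parts of $K$ attached to $U_0$; those at $r$ and $r_1$ lie outside $\Omega$. The dashed crosscuts are images of the thick arcs under the inverse branches $\psi_L$ and $\psi_R$ of Section~\ref{sec:maps}, where $N=d^n$; they divide the cell $E=J\cap\overline\Omega$ into $E_L$, $M$ and $E_R$. For $d=2$ the points $r_L$ and $r_R$ coincide.}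
\label{fig:cell}
\end{figure}

\begin{lemma}\label{lem:omega}
\begin{enumerate}
\item[(i)] $\Omega$ contains no external ray landing at $r$ or $r_1$.
\item[(ii)] $\overline{U_0}\cap\overline\Omega=\{B(\rho e^{2\pi it}):0\le\rho\le1,\ 0\le t\le1/d\}$ and $\overline{U_0}\cap\Omega=\Sigma$.
\item[(iii)] There is an injective affine map $a\colon[0,1]\to\mathbb R/\mathbb Z$ such that, writing $R_x$ for the external ray of angle $a(x)$ and $\gamma(x)$ for its landing point, we have $R_0=\alpha$, $R_1=k\beta$, and the external rays in $\Omega$ are the $R_x$ with $0<x<1$. Moreover, $J\cap\Omega=\gamma((0,1))$.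
\end{enumerate}
\end{lemma}
\begin{proof}
(i) Suppose $R\in\Theta$ lies in $\Omega$. Then $R\cup\{r,\infty\}$ is a crosscut and divides $\Omega$ into two domains, with boundaries $R\cup\alpha\cup\{r,\infty\}$ and $\Gamma_R\cup k\Gamma_\beta$. The point $B(1/2)$ lies in $\overline\Sigma\cap\partial\Omega$ but not on the first boundary. So it is not in the closure of the first domain, and the connected set $\Sigma$ lies in the second. Thus the second domain is $\Delta_{R,\beta}$. It is contained in $\Omega$ and does not contain $R$, contrary to the choice of $(\alpha,\beta)$. If $kR'\in k\Theta$ lies in $\Omega$, the two domains have boundaries $kR'\cup k\beta\cup\{r_1,\infty\}$ and $\Gamma_\alpha\cup k\Gamma_{R'}$. Since $B(1/2)$ is not on the first boundary, the second domain contains $\Sigma$ and is $\Delta_{\alpha,R'}$, with the same contradiction.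

(ii) Put $\Sigma'=\{B(\rho e^{2\pi it}):0<\rho\le1,\ 1/d<t<1\}$. It is connected and disjoint from $\partial\Omega$. Near $B(1/2)$ the complement of $\partial\Omega$ is contained in $\Sigma\cup\Sigma'$, and both complementary components of $\partial\Omega$ have $B(1/2)$ on their boundary. As $\Sigma\subset\Omega$, the set $\Sigma'$ meets the component other than $\Omega$, so it lies outside $\overline\Omega$. The rest of $\overline{U_0}$ lies on $\partial\Omega$.

(iii) The set $(\mathbb C\setminus K)\setminus(\alpha\cup k\beta)$ has two components, each the union of the rays with angles in one of two complementary open arcs of $\mathbb R/\mathbb Z$. Each component is disjoint from $\partial\Omega$. Both sides of $\partial\Omega$ contain points arbitrarily close to a given point of $\alpha$, so exactly one of the two components lies in $\Omega$. Let $a$ be the affine parametrization of the closure of the corresponding arc of angles for which $a(0)$ is the angle of $\alpha$ and $a(1)$ that of $k\beta$.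

For $0<x<1$ the landing point $\gamma(x)$ lies in $J\cap\overline\Omega$, and by (i) it is not $r$ or $r_1$, so it lies in $\Omega$. Conversely, every $z\in J\cap\Omega$ is the landing point of a ray. This ray meets $\Omega$ and is not $\alpha$ or $k\beta$, which land on $\partial\Omega$; so it lies in $\Omega$ and is some $R_x$, $0<x<1$.
\end{proof}

The \emph{cell} is
\[
E=J\cap\overline\Omega=\gamma([0,1]).
\]
It is compact and connected, and it is infinite, since it contains an arc of $\partial U_0$. By Lemma~\ref{lem:omega},
\begin{equation}\label{eq:ends}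
\gamma(x)=r\iff x=0,\qquad \gamma(x)=r_1\iff x=1,
\end{equation}
and $E\setminus\{r,r_1\}=J\cap\Omega$ is open in $J$. So $E$ is an interval with pinchings, and nothing is pinched to its ends.

The next lemma is the reason for the whole setup. It allows us to invert $f^n$ on $\overline\Omega\setminus\{0,\infty\}$.

\begin{lemma}\label{lem:postcritical}
Let $Q=\bigcup_jk^jP$. Then $\overline\Omega\cap Q=\{0\}$.
\end{lemma}
\begin{proof}
Since $kU_0=U_0$ and $P\cap\overline{U_0}=\{0\}$, we have $Q\cap\overline{U_0}=\{0\}$; in particular $Q\cap\partial\Omega=\{0\}$. Suppose $q=k^jc_i\in\Omega$. Then $i\ge1$, and $V=k^jU_i$ is a Fatou component different from $U_0$. By Lemma~\ref{lem:gates} the arc $k^j[0,c_i]$ consists of an internal ray $B([0,1]\omega^m)$ and an arc from $r_m$ to $q$. Let $\delta$ be the latter arc without $r_m$. It lies in $K\setminus\overline{U_0}$, so it does not meet $\partial\Omega$. Hence $\delta\subset\Omega$ and $r_m\in\overline\Omega$. By Lemma~\ref{lem:omega}(ii), $r_m\in\{r,r_1\}$, so $r_m\in\partial\Omega$.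

So $q$ is reached from $U_0$ through $r_m$. We now reach it through a second point of $\partial U_0$, contradicting Lemma~\ref{lem:gate}(ii). The set $V$ misses $\overline{U_0}\supset\partial\Omega\cap K$ and contains $q\in\Omega$, so $V\subset\Omega$. Choose $y\in\partial V\setminus\{r,r_1\}$; then $y\in J\cap\Omega$. Go from $r_m$ to $q$ along $\delta$, then from $q$ to $y$ in $V\cup\{y\}$, and then from $y$ to a point of $\partial U_0\cap\Sigma$ inside $J\cap\Omega$, which is path connected by Lemma~\ref{lem:omega}(iii). This is a path in $K\setminus U_0$ that lies in $\Omega$ except for its starting point $r_m$, avoids $\overline{U_0}$ on an initial half-open interval after $r_m$, and ends in $\overline{U_0}$. Stop it when it first meets $\overline{U_0}$ again, at a point $x$. Then $x\in\partial U_0\cap\Omega$, so $x\ne r_m$, and the stopped path contradicts Lemma~\ref{lem:gate}(ii) for the component $U_0$.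
\end{proof}

\section{Two self-embeddings of the cell}\label{sec:maps}

Put $N=d^n\ge4$, and let
\[
A_L(x)=\frac xN,\qquad A_R(x)=1-\frac{1-x}N ,\qquad f_L=f^n,\qquad f_R=k\circ f^n .
\]
The maps $A_L$ and $A_R$ send $[0,1]$ to $[0,\frac1N]$ and $[1-\frac1N,1]$, fixing $0$ and $1$, respectively. We lift $\mathrm{id}$ and $k^{-1}$ through $f^n$ and describe the lifts twice: in internal coordinates and in external angles.

\begin{lemma}\label{lem:branches}
There are continuous injective maps $\psi_L,\psi_R\colon\overline\Omega\setminus\{0,\infty\}\to\mathbb C$ with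
\[
f^n\circ\psi_L=\mathrm{id},\qquad f^n\circ\psi_R=k^{-1},
\]
that is, with left inverses $f_L$ and $f_R$, such that for $0<\rho\le1$, $0\le t\le\frac1d$, $s>1$ and $0\le x\le1$
\begin{align}
\psi_L(B(\rho^de^{2\pi it}))&=B(\rho e^{2\pi it/d}), &
\psi_R(B(\rho^de^{2\pi it}))&=B(\rho e^{2\pi i(t/d+1/d-1/d^2)}),\label{eq:inside}\\
\psi_L(\Psi(s^Ne^{2\pi ia(x)}))&=\Psi(se^{2\pi ia(A_L(x))}), &
\psi_R(\Psi(s^Ne^{2\pi ia(x)}))&=\Psi(se^{2\pi ia(A_R(x))}),\label{eq:outside}\\
\psi_L(\gamma(x))&=\gamma(A_L(x)), & \psi_R(\gamma(x))&=\gamma(A_R(x)).\label{eq:onE}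
\end{align}
\end{lemma}
\begin{proof}
The set $\Omega^*=\overline\Omega\setminus\{0,\infty\}$ is a closed disc without two boundary points, so it is simply connected and locally path connected. By Lemma~\ref{lem:postcritical} it is disjoint from $Q$; so the inclusion and $k^{-1}$ map $\Omega^*$ into $\mathbb C\setminus P$. The critical values of $f^n$ lie in $P$, so $f^n\colon\mathbb C\setminus f^{-n}(P)\to\mathbb C\setminus P$ is a covering. Hence both maps lift to $\Omega^*$, and a lift to a connected set is determined by one value. The right sides of \eqref{eq:inside} define lifts on the connected set $\overline{U_0}\cap\Omega^*$, since $f^nB(w)=B(w^d)$ and $kB(w)=B(\omega w)$; for $\psi_R$,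
\[
f^nB(\rho e^{2\pi i(t/d+1/d-1/d^2)})=B(\rho^de^{2\pi i(t+1-1/d)})=k^{-1}B(\rho^de^{2\pi it}).
\]
Let $\psi_L,\psi_R$ be the lifts that extend these. They are injective, with left inverses $f_L$ and $f_R$. Putting $\rho=1$ and $t=0$ or $t=\frac1d$ we get
\begin{equation}\label{eq:fourvalues}
\psi_L(r)=r,\quad \psi_L(r_1)=B(e^{2\pi i/d^2}),\quad \psi_R(r)=B(e^{2\pi i(1/d-1/d^2)}),\quad \psi_R(r_1)=r_1 .
\end{equation}

Now consider \eqref{eq:outside}. Write $a(x)=a(0)+lx=a(1)-l(1-x)$ modulo $1$, with $l$ real. By \eqref{eq:fixed}, $f^n$ fixes $\alpha$ and $\beta$, whose angles are $a(0)$ and $a(1)-\frac1d$. So $Na(0)=a(0)$, and, as $N/d$ is an integer, $Na(1)=a(1)-\frac1d$. Hence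
\[
N\,a(A_L(x))=Na(0)+lx=a(x),\qquad N\,a(A_R(x))=Na(1)-l(1-x)=a(x)-\tfrac1d .
\]
Therefore the right sides of \eqref{eq:outside} define lifts of $\mathrm{id}$ and of $k^{-1}$ on the set $\overline\Omega\cap(\mathbb C\setminus K)=\{\Psi(se^{2\pi ia(x)}):s>1,\,0\le x\le1\}$, which is connected. The first lift maps $\alpha=R_0$ to itself and extends continuously to $r$ with value $r=\psi_L(r)$, so it agrees with $\psi_L$ on $\alpha\cup\{r\}$ and then on the whole set. The second maps $k\beta=R_1$ to itself and extends to $r_1$ with value $r_1=\psi_R(r_1)$, so it agrees with $\psi_R$. Letting $s\to1$ we obtain \eqref{eq:onE}.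
\end{proof}

Inside $U_0$ the maps contract internal angles by the factor $d$, and outside $K$ they contract the parameter $x$ by the factor $N$. The two descriptions belong to one map on $\overline\Omega\setminus\{0,\infty\}$. Comparing them at the ends we get, by \eqref{eq:fourvalues} and \eqref{eq:onE},
\[
r_L:=\gamma\bigl(\tfrac1N\bigr)=\psi_L(r_1)=B(e^{2\pi i/d^2}),\qquad
r_R:=\gamma\bigl(1-\tfrac1N\bigr)=\psi_R(r)=B(e^{2\pi i(1/d-1/d^2)}).
\]
In particular $r_L=r_R$ if and only if $d=2$. For a word $w=s_1\cdots s_m$ in $\{L,R\}$ put
\[
\psi_w=\psi_{s_1}\cdots\psi_{s_m}\colon E\to E,\quad A_w=A_{s_1}\cdots A_{s_m},\quad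
I_w=A_w([0,1]),\quad G_w=A_w\bigl([\tfrac1N,1-\tfrac1N]\bigr).
\]
By \eqref{eq:onE}, with $M=\gamma([\frac1N,1-\frac1N])$,
\[
E_w:=\psi_w(E)=\gamma(I_w),\qquad M_w:=\psi_w(M)=\gamma(G_w).
\]
Thus $E=E_L\cup M\cup E_R$. We must know how these pieces meet. Let $\mathcal C\subset(0,1)$ be the set of all numbers $A_v(\frac1N)$ and $A_v(1-\frac1N)$, where $v$ runs over all words, including the empty one. The next lemma implies that $\gamma(t)$ is a cut point of $E$ for $t\in\mathcal C$.

\begin{lemma}\label{lem:cut}
Let $t\in\mathcal C$ and $0\le x\le t\le y\le1$. If $\gamma(x)=\gamma(y)$, then $\gamma(x)=\gamma(y)=\gamma(t)$.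
\end{lemma}
\begin{proof}
\emph{The empty word.} Let $t=\frac1N$, and $C=B([0,1]e^{2\pi i/d^2})\cup R_{1/N}\cup\{\infty\}$. The ray $R_{1/N}\subset\Omega$ lands at $r_L=B(e^{2\pi i/d^2})\in\Sigma\subset\Omega$, so $C$ is a crosscut of $\Omega$ from $0$ to $\infty$, and $C\cap J=\{r_L\}$. Let $W,W'$ be the components of $\Omega\setminus C$ bounded by $\Gamma_\alpha\cup C$ and $C\cup k\Gamma_\beta$. The rays $R_x$ with $0<x<\frac1N$ form a connected set in $\Omega\setminus C$ that accumulates at points of $\alpha$. These are not in $\overline{W'}$, so the rays lie in $W$. Similarly the rays $R_y$ with $\frac1N<y<1$ accumulate at points of $k\beta$, which are not in $\overline W$, so they lie in $W'$. Now let $x<\frac1N<y$ and $\gamma(x)=\gamma(y)=z$. By \eqref{eq:ends}, $x>0$, $y<1$ and $z\in\Omega$. If $z\ne r_L$, then $z$ lies in $W$ or in $W'$. A ray landing at a point of an open set meets this set, so either $R_y$ meets $W$ or $R_x$ meets $W'$, a contradiction. So $z=r_L=\gamma(\frac1N)$. If $x$ or $y$ equals $\frac1N$ there is nothing to prove. For $t=1-\frac1N$ use the crosscut $B([0,1]e^{2\pi i(1/d-1/d^2)})\cup R_{1-1/N}\cup\{\infty\}$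 in the same argument.

\emph{Induction on the length of the word.} Let $t=A_L(t')$, where $t'\in\mathcal C$ comes from a shorter word; then $t<\frac1N$. If $y\le\frac1N$, then $\psi_L(\gamma(Nx))=\psi_L(\gamma(Ny))$, so $\gamma(Nx)=\gamma(Ny)$ with $Nx\le t'\le Ny$. By induction $\gamma(Nx)=\gamma(t')$, and applying $\psi_L$ we get $\gamma(x)=\gamma(t)$. If $y>\frac1N$, then by the case of the empty word $\gamma(x)=\gamma(y)=\gamma(\frac1N)$, and the case just treated, applied to $x\le t\le\frac1N$, gives $\gamma(x)=\gamma(t)$. Finally let $t=A_R(t')$, so $t>1-\frac1N$. If $x\ge1-\frac1N$, apply $f_R$, then the induction hypothesis for $t'$, then $\psi_R$. If $x<1-\frac1N$, then $\gamma(x)=\gamma(y)=\gamma(1-\frac1N)$, and the case just treated applies to $1-\frac1N\le t\le y$.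
\end{proof}

Call $[s,s']\subset[0,1]$ a \emph{marked interval} if $s<s'$ and $s,s'\in\mathcal C\cup\{0,1\}$. The intervals $I_w$ and $G_w$ are marked; for $I_w$ use induction on the length of $w$ and $I_{vL}=[A_v(0),A_v(\frac1N)]$, $I_{vR}=[A_v(1-\frac1N),A_v(1)]$.

\begin{corollary}\label{cor:meet}
Let $[s,s']$ and $[t,t']$ be marked intervals with $s'\le t$. If $\gamma([s,s'])$ and $\gamma([t,t'])$ meet, then $\gamma(s')=\gamma(t)$, and this is their only common point.
\end{corollary}
\begin{proof}
We have $s',t\in\mathcal C$, since they lie strictly between $0$ and $1$. If $\gamma(x)=\gamma(y)$ with $x\le s'\le t\le y$, then by Lemma~\ref{lem:cut} this point equals both $\gamma(s')$ and $\gamma(t)$.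
\end{proof}

For example, $E_L$ meets $\gamma([\frac1N,1])$ only in $r_L$, so $E_L\setminus\{r_L\}=E\setminus\gamma([\frac1N,1])$. With the symmetric statement,
\begin{equation}\label{eq:open}
E_L\setminus\{r_L\}\ \text{ and }\ E_R\setminus\{r_R\}\ \text{ are open in } E .
\end{equation}

\section{Gluing bi-Lipschitz maps}\label{sec:metric}

We shall define homeomorphisms of $J$ piece by piece, with bi-Lipschitz maps on the pieces. In general this does not give a bi-Lipschitz map, even if the pieces meet in one point only. For instance, on the union of the arcs $\{(x,0)\}$ and $\{(x,x^2)\}$, $0\le x\le1$, take the identity on the first arc and $(x,x^2)\mapsto(\frac x2,\frac{x^2}4)$ on the second. Both maps are bi-Lipschitz, but the points $(x,0)$ and $(x,x^2)$ have distance $x^2$, and their images have distance at least $\frac x2$. We have to exclude such tangencies.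

\begin{definition}
Let $A\subset J$ be compact and $\partial A\subset A$ a finite nonempty set, called the set of \emph{ends} of $A$. The pair is \emph{tame} if there is $C\ge1$ with
\[
\operatorname{dist}(a,\partial A)\le C|a-b|\qquad\text{for all } a\in A,\ b\in J\setminus A .
\]
\end{definition}

\begin{lemma}\label{lem:pairs}
Let $A$ be tame, and let $X\subset A$ and $Y\subset(J\setminus A)\cup\partial A$ be compact with $X\cap Y\neq\emptyset$. Then there is $C'$ with $\operatorname{dist}(x,X\cap Y)\le C'|x-y|$ for all $x\in X$, $y\in Y$.
\end{lemma}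
\begin{proof}
Let $C$ be the tameness constant. Some $z\in\partial A$ satisfies $|x-z|\le C|x-y|$; if $y\in\partial A$, take $z=y$. If $z\in X\cap Y$ we are done. Otherwise $z$ has distance at least $c$ from $X$ or from $Y$, with $c>0$ independent of $z$ because $\partial A$ is finite. So $c\le|x-z|\le C|x-y|$ or $c\le|z-y|\le(C+1)|x-y|$. In both cases $\operatorname{dist}(x,X\cap Y)\le\operatorname{diam}J\le\operatorname{diam}(J)\,\frac{C+1}c\,|x-y|$.
\end{proof}

\begin{lemma}[Gluing]\label{lem:glue}
Let $J=X_1\cup\dots\cup X_q$ with $X_i$ compact and nonempty. Suppose that whenever $i\ne j$ and $X_i,X_j$ meet, there is a tame set $A$ such that one of them lies in $A$ and the other in $(J\setminus A)\cup\partial A$. If $\Phi\colon J\to J$ is Lipschitz on each $X_i$, then $\Phi$ is Lipschitz.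
\end{lemma}
\begin{proof}
Let $\Lambda$ be a common Lipschitz constant on the pieces, and let $x\in X_i$, $y\in X_j$, $i\ne j$. If $X_i\cap X_j=\emptyset$, then $|\Phi(x)-\Phi(y)|\le\operatorname{diam}(J)\operatorname{dist}(X_i,X_j)^{-1}|x-y|$. Otherwise we may assume $X_i\subset A$, and Lemma~\ref{lem:pairs} gives $z\in X_i\cap X_j$ with $|x-z|\le C'|x-y|$. Then $|\Phi(x)-\Phi(y)|\le\Lambda|x-z|+\Lambda|z-y|\le\Lambda(2C'+1)|x-y|$. There are finitely many pairs.
\end{proof}

It remains to show that the maps $\psi_w$ are bi-Lipschitz and that the cells $E_w$ are tame. The difficulty is at the ends $r$ and $r_1$ of $E$. There we use that $f_L$ and $f_R$ are linearizable, so that $E$ looks the same at all small scales.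

\begin{lemma}\label{lem:lip}
The maps $\psi_L,\psi_R$ are bi-Lipschitz on $E$. Hence every $\psi_w\colon E\to E_w$ is bi-Lipschitz.
\end{lemma}
\begin{proof}
The inverse maps are restrictions of polynomials to compact sets, so they are Lipschitz. Suppose that $\psi\in\{\psi_L,\psi_R\}$, with left inverse $f_*\in\{f_L,f_R\}$, is not Lipschitz. Then there are $a_j,b_j\in E$ with $|\psi(a_j)-\psi(b_j)|/|a_j-b_j|\to\infty$. Since $\psi(E)$ is bounded, $|a_j-b_j|\to0$. After passing to a subsequence, $a_j,b_j\to a\in E$ and $\psi(a_j),\psi(b_j)\to\psi(a)\in J$. As $J$ contains no critical point of $f^n$, $f_*$ is bi-Lipschitz near $\psi(a)$, and $f_*\psi=\mathrm{id}$ gives a contradiction.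
\end{proof}

Let $\lambda=(f^n)'(r)$; then $|\lambda|>1$. We have $f_R(r_1)=kf^n(r)=r_1$, and since $f^n\circ k=f^n$, also $f_R'(r_1)=\omega(f^n)'(kr)=(f^n)'(r)=\lambda$. Let $(s,f_*,\psi)$ be $(r,f_L,\psi_L)$ or $(r_1,f_R,\psi_R)$; so $f_*(s)=s=\psi(s)$. By Koenigs' theorem there are $\varepsilon_0>0$ and an injective holomorphic map $g\colon\{|u|<\varepsilon_0\}\to\mathbb C$ with $g(0)=s$ and
\begin{equation}\label{eq:koenigs}
f_*(g(u))=g(\lambda u)\qquad(|u|<\varepsilon_0/|\lambda|).
\end{equation}
Shrinking $\varepsilon_0$ we may assume that $g$ is $\kappa$-bi-Lipschitz for some $\kappa\ge1$. Put $D_\varepsilon=g(\{|u|<\varepsilon\})$ and $\xi=g^{-1}$.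

\begin{lemma}\label{lem:linear}
For sufficiently small $\varepsilon\in(0,\varepsilon_0)$:
\begin{enumerate}
\item[(i)] $s$ is the only one of the points $r,r_1$ in $D_\varepsilon$, and $E\cap D_\varepsilon\subset\psi(E)$;
\item[(ii)] $\psi(z)=g(\lambda^{-1}\xi(z))$ for $z\in E\cap D_\varepsilon$;
\item[(iii)] for $z\in J\cap D_{\varepsilon/|\lambda|}$ we have $z\in E\iff f_*(z)\in E$.
\end{enumerate}
\end{lemma}
\begin{proof}
(i) The first claim is clear. The second follows from \eqref{eq:open}, since $r\in E_L\setminus\{r_L\}$ and $r_1\in E_R\setminus\{r_R\}$. (ii) If $z\in E$ is close to $s$, then by continuity $\psi(z)\in D_{\varepsilon_0/|\lambda|}$, and $g(\xi(z))=z=f_*(\psi(z))=g(\lambda\,\xi(\psi(z)))$. Since $g$ is injective, $\xi(z)=\lambda\,\xi(\psi(z))$. (iii) If $z\in E$, then $z\in\psi(E)$ by (i), so $f_*(z)\in E$. If $f_*(z)\in E$, then $f_*(z)=g(\lambda\xi(z))\in D_\varepsilon$, so by (ii) $\psi(f_*(z))=g(\xi(z))=z$, and $z\in\psi(E)\subset E$.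
\end{proof}

\begin{lemma}\label{lem:Etame}
$E$ with $\partial E=\{r,r_1\}$ is tame.
\end{lemma}
\begin{proof}
Otherwise there are $a_j\in E$, $b_j\in J\setminus E$ with $\operatorname{dist}(a_j,\partial E)>j|a_j-b_j|$. Then $|a_j-b_j|\to0$, and after passing to a subsequence both sequences converge to a point of $E\cap\overline{J\setminus E}$. Since $E\setminus\{r,r_1\}$ is open in $J$, the limit is $s=r$ or $s=r_1$. Use Lemma~\ref{lem:linear} for this $s$, with a fixed $\varepsilon$, and put $u_j=\xi(a_j)\ne0$, $v_j=\xi(b_j)$ for large $j$. Then
\[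
|u_j-v_j|\le \kappa|a_j-b_j|\le\tfrac \kappa j|a_j-s|\le\tfrac{\kappa^2}j|u_j| ,
\]
so $|v_j|\le2|u_j|$ for $j\ge \kappa^2$. We now magnify until the points have a definite distance from $s$. For large $j$ choose $m_j\ge0$ with $|\lambda|^{m_j}|u_j|\in[\frac\varepsilon{4|\lambda|},\frac\varepsilon4)$. For $0\le i<m_j$ we have $|\lambda^iu_j|,|\lambda^iv_j|<\frac\varepsilon{2|\lambda|}$, so Lemma~\ref{lem:linear}(iii) applies to $g(\lambda^iu_j)$ and $g(\lambda^iv_j)$. By induction on $i$,
\[
a_j^*=f_*^{m_j}(a_j)=g(\lambda^{m_j}u_j)\in E,\qquad b_j^*=f_*^{m_j}(b_j)=g(\lambda^{m_j}v_j)\in J\setminus E .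
\]
Since $|\lambda^{m_j}(u_j-v_j)|\le\frac{\kappa^2}j\cdot\frac\varepsilon4\to0$, along a subsequence $a_j^*,b_j^*\to y$ with $\frac\varepsilon{4|\lambda|}\le|\xi(y)|\le\frac\varepsilon4$. So $y\in E\cap D_\varepsilon$ and $y\ne s$, hence $y\in E\setminus\{r,r_1\}$. But $y\in\overline{J\setminus E}$, contrary to the openness of $E\setminus\{r,r_1\}$ in $J$.
\end{proof}

\begin{lemma}\label{lem:imagetame}
If $A\subset E$ is tame and $\psi\in\{\psi_L,\psi_R\}$, then $\psi(A)$ with $\partial\psi(A)=\psi(\partial A)$ is tame. Hence every $E_w$ with $\partial E_w=\{\psi_w(r),\psi_w(r_1)\}$ is tame.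
\end{lemma}
\begin{proof}
Let $f_*$ be the left inverse of $\psi$ and $C$ the constant of $A$. If the claim fails, there are $a_j'=\psi(a_j)$ with $a_j\in A$, and $b_j'\in J\setminus\psi(A)$, with $\operatorname{dist}(a_j',\psi(\partial A))>j|a_j'-b_j'|$. Then $|a_j'-b_j'|\to0$, and after passing to a subsequence, $a_j',b_j'\to y=\psi(a)$ and $a_j\to a$ with $a\in A$. Put $b_j=f_*(b_j')\in J$, so $b_j\to f_*(y)=a$. If $b_j\in A$ for infinitely many $j$, then along these $\psi(b_j)\to\psi(a)=y$ and $f_*(\psi(b_j))=b_j=f_*(b_j')$. As $f_*$ is injective near $y$, we get $b_j'=\psi(b_j)\in\psi(A)$ for large such $j$, a contradiction. So $b_j\in J\setminus A$ for large $j$. Let $\Lambda$ be a Lipschitz constant for $f_*$ on $J$ and for $\psi$ on $E$. Some $x_j\in\partial A$ satisfies $|a_j-x_j|\le C|a_j-b_j|\le C\Lambda|a_j'-b_j'|$. Hence $|a_j'-\psi(x_j)|\le C\Lambda^2|a_j'-b_j'|$, a contradiction for large $j$. The last claim follows from Lemma~\ref{lem:Etame} by induction.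
\end{proof}

\section{The action of Thompson's group}\label{sec:thompson}

A finite rooted binary tree $T$ is a finite set of words in $\{L,R\}$, its nodes, containing the empty word, closed under taking prefixes, and such that for each node $w$ either both $wL$ and $wR$ are nodes ($w$ is interior) or neither is ($w$ is a leaf). Adding a caret to a leaf $w$ means adding the nodes $wL,wR$. We recall the tree-pair description of Thompson's group \cite{CFP}. An element of $F$ is a class of pairs $(T,T')$ of trees with the same number of leaves, under the equivalence relation generated by adding a caret to the $j$-th leaf of both trees. For two elements one may choose representatives $(T,T')$ and $(T',T'')$; their product is then represented by $(T,T'')$. The identity is the class of the pairs $(T,T)$.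

For a tree $T$ with $m$ leaves, the intervals $I_w$ ($w$ a leaf) and $G_v$ ($v$ an interior node) tile $[0,1]$, and from left to right they alternate: $m$ leaf tiles, with one gap tile between any two neighboring leaf tiles. Indeed, for the tree with one node the tile is $[0,1]$, and adding a caret to a leaf $w$ replaces $I_w$ by $I_{wL},G_w,I_{wR}$. For two trees $T,T'$ with $m$ leaves let
\[
\hat\Phi_{T,T'}\colon[0,1]\to[0,1]
\]
be the increasing homeomorphism that maps the $i$-th tile of $T$ affinely onto the $i$-th tile of $T'$, $1\le i\le2m-1$. It maps leaf tiles to leaf tiles by $A_{w'}A_w^{-1}$ and gap tiles to gap tiles by $A_{v'}A_v^{-1}$.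

Put $O=J\setminus\Omega$. This is compact, and $O\cap E=\{r,r_1\}$.

\begin{proposition}\label{prop:F}
For any two finite rooted binary trees $T,T'$ with the same number of leaves there is $\Phi_{T,T'}\in\operatorname{BiLip}(J)$ that is the identity on $O$ and satisfies $\Phi_{T,T'}\circ\gamma=\gamma\circ\hat\Phi_{T,T'}$. This induces an injective homomorphism $F\to\operatorname{BiLip}(J)$.
\end{proposition}
\begin{proof}
Write $\hat\Phi=\hat\Phi_{T,T'}$.

\emph{$\hat\Phi$ descends to $E$.} We show that $\gamma(x)=\gamma(y)$ implies $\gamma(\hat\Phi(x))=\gamma(\hat\Phi(y))$. Suppose first that $x,y$ lie in one tile, $I_w$ or $G_w$. On this tile $\hat\Phi$ is $A_{w'}A_w^{-1}$ for some $w'$, so by \eqref{eq:onE} $\gamma\hat\Phi=\psi_{w'}\psi_w^{-1}\gamma$ there, and the claim holds.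

Now let $x$ lie in a tile $\tau$ and $y$ in a tile to the right of $\tau$. Let $s$ be the right endpoint of $\tau$ and $t$ the left endpoint of the tile of $y$. By Corollary~\ref{cor:meet}, $\gamma(x)=\gamma(s)=\gamma(t)=\gamma(y)$. By the case of one tile it suffices to show $\gamma(\hat\Phi(s))=\gamma(\hat\Phi(t))$. If $s=t$ this is clear. If $s<t$, then by Lemma~\ref{lem:cut} all tile endpoints in $[s,t]$ have the same image under $\gamma$. A leaf tile $I_w$ has endpoints with images $\psi_w(r)\ne\psi_w(r_1)$. So there is no leaf tile between $s$ and $t$, and since the tiles alternate, $[s,t]$ is a single gap tile $G_v$. Then $\psi_v(r_L)=\gamma(s)=\gamma(t)=\psi_v(r_R)$, so $r_L=r_R$ (and $d=2$). As $\hat\Phi(G_v)$ is a gap tile $G_{v'}$, we get $\gamma(\hat\Phi(s))=\psi_{v'}(r_L)=\psi_{v'}(r_R)=\gamma(\hat\Phi(t))$.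

So there is a map $\Phi=\Phi_{T,T'}$ of $E$ to itself with $\Phi\circ\gamma=\gamma\circ\hat\Phi$. It fixes $\gamma(0)=r$ and $\gamma(1)=r_1$, so it fits together with the identity on $O$ to a map $J\to J$. This is a bijection with inverse $\Phi_{T',T}$, because $\hat\Phi_{T',T}=\hat\Phi^{-1}$.

\emph{$\Phi$ is bi-Lipschitz.} By symmetry it suffices to show that $\Phi$ is Lipschitz. The set $J$ is the union of $O$ and the pieces $\gamma(\tau)$, $\tau$ a tile of $T$. On these, $\Phi$ is the identity or a map $\psi_{w'}\psi_w^{-1}$, which is Lipschitz by Lemma~\ref{lem:lip}. We verify the hypothesis of Lemma~\ref{lem:glue}. For $O$ and a piece $\gamma(\tau)$ take $A=E$. For two tiles $\tau\ne\tau'$ it suffices to find, after exchanging $\tau$ and $\tau'$ if necessary, a word $u$ such that $I_u\supset\tau$, and $I_u$ and $\tau'$ have disjoint interiors: then $\gamma(\tau)\subset E_u$, by Corollary~\ref{cor:meet} $\gamma(\tau')$ meets $E_u$ at most in an end of $E_u$, and $E_u$ is tame by Lemma~\ref{lem:imagetame}. If $\tau=I_w$ is a leaf tile, take $u=w$. If $\tau=G_v$, $\tau'=G_{v'}$ and neither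 of $v,v'$ is a prefix of the other, then $I_v$ and $I_{v'}$ have disjoint interiors, and we take $u=v$. If one is a prefix of the other, we may assume that $v$ starts with $v's$, $s\in\{L,R\}$; take $u=v's$.

\emph{Homomorphism.} Adding a caret to the $j$-th leaves $w$ of $T$ and $w'$ of $T'$ does not change $\hat\Phi$, because $A_{w'}A_w^{-1}$ maps $I_{wL},G_w,I_{wR}$ affinely onto $I_{w'L},G_{w'},I_{w'R}$. Clearly $\hat\Phi_{T',T''}\hat\Phi_{T,T'}=\hat\Phi_{T,T''}$. So we get a homomorphism $F\to\operatorname{BiLip}(J)$, once the order of composition is fixed.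

\emph{Injectivity.} Let $\Phi_{T,T'}=\mathrm{id}$, and let $w,w'$ be the $j$-th leaves of $T$ and $T'$. Then $E_w=E_{w'}$. If neither of $w,w'$ is a prefix of the other, then $E_w$ and $E_{w'}$ have at most one common point by Corollary~\ref{cor:meet}, but $E$ is infinite. If, say, $w'=wu$ with $u$ nonempty, then $E=E_u$ since $\psi_w$ is injective; but $E_u\subset E_L$ or $E_u\subset E_R$, while $r_1\notin E_L$ and $r\notin E_R$ by \eqref{eq:ends}. So $w=w'$ for all $j$, and $T=T'$.
\end{proof}

\section{Proof of Theorem \ref{thm:main}}

Let $\varphi=\Phi_{T,T'}$, where $T$ has the leaves $LL,LR,R$ and $T'$ has the leaves $L,RL,RR$. Explicitly,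
\[
\hat\Phi_{T,T'}(x)=\begin{cases}Nx,&0\le x\le\frac1N-\frac1{N^2},\\ x+(1-\frac1N)^2,&\frac1N-\frac1{N^2}\le x\le\frac1N,\\ 1-\frac{1-x}N,&\frac1N\le x\le1,\end{cases}
\]
which for $N=4$ is \eqref{eq:phi4}. Thus $\varphi=f^n$ on $\psi_{LL}(E)\cup\psi_L(M)$, $\varphi=\psi_{RL}\psi_{LR}^{-1}$ on $\psi_{LR}(E)$, $\varphi=\psi_R$ on $M\cup E_R$, and $\varphi=\mathrm{id}$ off $E$. On $E_L$ we have $\varphi^{-1}=\psi_L$, so by \eqref{eq:inside}
\[
\varphi^{-j}(r_L)=\psi_L^j(r_L)=B\bigl(e^{2\pi i/d^{\,j+2}}\bigr),\qquad j\ge0 .
\]
These points are distinct, so $\varphi$ has infinite order.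

\begin{lemma}\label{lem:disjoint}
$\Omega\cap k^j\Omega=\emptyset$ for $0<j<d$.
\end{lemma}
\begin{proof}
The boundary of $k^j\Omega$ is $k^j\Gamma_\alpha\cup k^{j+1}\Gamma_\beta$. Its internal rays have angles $\frac jd$ and $\frac{j+1}d$, which modulo $1$ are not in $(0,\frac1d)$; by Lemma~\ref{lem:omega}(ii) they do not meet $\Omega$. Its external rays land at $r_j$ and $r_{j+1}$. A ray landing at some $r_i\notin\{r,r_1\}$ does not meet $\Omega$, since otherwise it would lie in $\Omega$, while $r_i\notin\overline\Omega$ by Lemma~\ref{lem:omega}(ii). A ray landing at $r$ or $r_1$ does not meet $\Omega$ by Lemma~\ref{lem:omega}(i). So $\Omega$ does not meet $\partial(k^j\Omega)$, and either $\Omega\subset k^j\Omega$ or the two are disjoint. The first is impossible, since $\Sigma\subset\Omega$ and $k^j\Omega\cap\overline{U_0}=k^j\Sigma$ is disjoint from $\Sigma$.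
\end{proof}

Thus $\varphi$ and $k\varphi k^{-1}$ move only points of the disjoint sets $J\cap\Omega$ and $J\cap k\Omega$, respectively, and each of these sets is invariant under both maps. So they commute. If $\varphi^a(k\varphi k^{-1})^b=\mathrm{id}$, then $\varphi^a=\mathrm{id}=\varphi^b$, so $a=b=0$. They generate $\mathbb Z^2$, and Theorem~\ref{thm:main} follows. \qed

\section{Proof of Theorem \ref{thm:strong}}

\subsection{Wreath products}

Let $\mathcal F\cong F$ be the image of $F$ in Proposition~\ref{prop:F}. Its elements are the identity off $J\cap\Omega$. By Lemma~\ref{lem:disjoint} the groups $k^j\mathcal Fk^{-j}$, $0\le j<d$, move points only in the disjoint sets $J\cap k^j\Omega$, so they generate a group isomorphic to $F^d$. Conjugation by $k$ permutes the factors cyclically. Elements of $F^d$ preserve $J\cap\Omega$, and $k^i$ with $0<i<d$ does not. So $\langle\mathcal F,k\rangle=F^d\rtimes\mathbb Z_d=F\wr\mathbb Z_d$. This proves (a).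

\subsection{Bounded sequences}

For (b) we use infinitely many cells that shrink to $r$ and let a power of $\varphi$ act in each of them. We take bounded powers to get a common Lipschitz constant on the cells, and we show that the cells are tame with one constant.

Take $g,\xi,\kappa,\varepsilon$ as in Lemma~\ref{lem:linear} for $s=r$ and write $D=D_\varepsilon$. Since $\psi_L^j(E)=\gamma([0,N^{-j}])$ and $\gamma$ is continuous, these sets shrink to $\gamma(0)=r$. So there is $j_0$ with $\psi_L^{j_0}(E)\subset D$. Let $\varepsilon'=\max\{|\xi(z)|:z\in\psi_L^{j_0}(E)\}<\varepsilon$ and $\chi=g\circ\lambda^{-1}\circ\xi\colon D\to D$. By Lemma~\ref{lem:linear}(ii), $\psi_L=\chi$ on $\psi_L^{j_0}(E)$. For $j\ge0$ put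
\[
\tau_j=\psi_L^j\psi_R,\qquad E_j=\tau_j(E)=\gamma(I_{L^jR}),\qquad\partial E_j=\tau_j(\{r,r_1\}).
\]
Then $\tau_j=\chi^{j-j_0}\tau_{j_0}$ for $j\ge j_0$. The intervals $I_{L^jR}=[N^{-j}(1-\frac1N),N^{-j}]$ are pairwise disjoint, so by Corollary~\ref{cor:meet} two distinct sets $E_i,E_j$ meet at most in a common end.

\emph{(U1) There is $\Lambda_0$ with $\Lambda_0^{-1}|\lambda|^{-j}|a-b|\le|\tau_j(a)-\tau_j(b)|\le\Lambda_0|\lambda|^{-j}|a-b|$ for all $a,b\in E$, $j\ge0$.} For $j\ge j_0$ this follows from $\tau_j=g\circ\lambda^{-(j-j_0)}\circ\xi\circ\tau_{j_0}$, because $\tau_{j_0}$ and $g$ are bi-Lipschitz. For the finitely many $j<j_0$ use Lemma~\ref{lem:lip}.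

\emph{(U2) The $E_j$ are tame with a common constant.} For $j\le j_0$ use Lemma~\ref{lem:imagetame}, and let $C$ be the constant of $E_{j_0}$. Let $j>j_0$, $i=j-j_0$, $a\in E_j$ and $b\in J\setminus E_j$. Since $E_j=\chi^i(E_{j_0})$, we have $|\xi(a)|\le\varepsilon'|\lambda|^{-i}$.

Case 1: $b\in D$ and $|\lambda|^i|\xi(b)|<\varepsilon$. By \eqref{eq:koenigs}, $a_0=f^{ni}(a)=g(\lambda^i\xi(a))\in E_{j_0}$ and $b_0=f^{ni}(b)=g(\lambda^i\xi(b))\in J$. We have $b_0\notin E_{j_0}$, since otherwise $b=\chi^i(b_0)\in E_j$. Take $x_0\in\partial E_{j_0}$ with $|a_0-x_0|\le C|a_0-b_0|$ and let $x=\chi^i(x_0)\in\partial E_j$. Then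
\begin{align*}
|a-x|&\le \kappa|\lambda|^{-i}|\xi(a_0)-\xi(x_0)|\le \kappa^2|\lambda|^{-i}|a_0-x_0|\le C\kappa^2|\lambda|^{-i}|a_0-b_0|\\
&\le C\kappa^3|\xi(a)-\xi(b)|\le C\kappa^4|a-b| .
\end{align*}

Case 2: otherwise. If $b\in D$, then $|\xi(b)|\ge\varepsilon|\lambda|^{-i}$, so $|a-b|\ge \kappa^{-1}(\varepsilon-\varepsilon')|\lambda|^{-i}$. If $b\notin D$, then $|a-b|\ge c_1\ge c_1|\lambda|^{-i}$ with $c_1=\operatorname{dist}(g(\{|u|\le\varepsilon'\}),\mathbb C\setminus D)>0$. On the other hand, by (U1), $\operatorname{dist}(a,\partial E_j)\le\operatorname{diam}E_j\le\Lambda_0\operatorname{diam}(E)|\lambda|^{-i}$. This proves (U2). From now on let $C$ be a common tameness constant.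

For $\mathbf m=(m_j)_{j\ge0}\in\ell^\infty(\mathbb N,\mathbb Z)$ define
\[
\Phi_{\mathbf m}=\tau_j\varphi^{m_j}\tau_j^{-1}\ \text{ on } E_j,\qquad\Phi_{\mathbf m}=\mathrm{id}\ \text{ elsewhere}.
\]
Since $\varphi$ preserves $E$ and fixes $r,r_1$, this is a well-defined bijection of $J$ with inverse $\Phi_{-\mathbf m}$, and it fixes the ends of all $E_j$. As $|m_j|\le\|\mathbf m\|_\infty$, only finitely many powers of $\varphi$ occur, and (U1) gives a Lipschitz constant $\Lambda$ for $\Phi_{\mathbf m}$ valid on every $E_j$. Let $a,b\in J$. If they lie in a common $E_j$, then $|\Phi_{\mathbf m}(a)-\Phi_{\mathbf m}(b)|\le\Lambda|a-b|$. Otherwise we claim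
\[
|\Phi_{\mathbf m}(a)-a|\le(\Lambda+1)C|a-b| .
\]
This is trivial if $a$ lies in no $E_j$. If $a\in E_j$, then $b\notin E_j$, and there is $x\in\partial E_j$ with $|a-x|\le C|a-b|$; so $|\Phi_{\mathbf m}(a)-a|\le|\Phi_{\mathbf m}(a)-\Phi_{\mathbf m}(x)|+|x-a|\le(\Lambda+1)|a-x|$. Exchanging $a$ and $b$ we get the same bound for $|\Phi_{\mathbf m}(b)-b|$. So $\Phi_{\mathbf m}$ is Lipschitz with constant at most $2(\Lambda+1)C+1$, and its inverse $\Phi_{-\mathbf m}$ is Lipschitz by the same argument. Since $\Phi_{\mathbf m}\Phi_{\mathbf m'}=\Phi_{\mathbf m+\mathbf m'}$ and $\varphi$ has infinite order, $\mathbf m\mapsto\Phi_{\mathbf m}$ is an injective homomorphism into $\operatorname{BiLip}(J)$.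

The group $\ell^\infty(\mathbb N,\mathbb Z)$ has cardinality $2^{\aleph_0}$ and is free abelian \cite{N}, hence of rank $2^{\aleph_0}$. This proves (b).

\subsection{All hyperbolic parameters}

The idea is to deform the given parameter, without changing the Julia set up to quasisymmetry, to one for which the critical point is periodic.

Write $f_c(z)=z^d+c$. In the set of all $c$ for which $f_c$ has an attracting cycle in $\mathbb C$, which is open, let $\mathcal W$ be the component containing the given parameter. An attracting cycle attracts the only finite critical point, so it is unique. By the implicit function theorem its period $n$ is constant on $\mathcal W$, and its multiplier $\mu\colon\mathcal W\to\mathbb D$ is holomorphic. The set $\mathcal W$ is bounded: if $|c|>2$, the critical orbit escapes, since $|z|\ge|c|$ implies $|f_c(z)|\ge|z|(|z|^{d-1}-1)\ge(|c|-1)|z|$.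

\emph{$\mu$ has a zero in $\mathcal W$.} Suppose $c_j\in\mathcal W$, $c_j\to c\in\partial\mathcal W$ and $|\mu(c_j)|\le\rho<1$. A limit $z$ of points of the attracting cycles satisfies $f_c^n(z)=z$ and $|(f_c^n)'(z)|\le\rho$. So $f_{c'}$ has an attracting cycle for all $c'$ in a disc about $c$. This disc meets $\mathcal W$, so it lies in $\mathcal W$, and $c\in\mathcal W$, which contradicts $c\in\partial\mathcal W$ as $\mathcal W$ is open. Hence $|\mu|\to1$ at $\partial\mathcal W$. If $\mu$ had no zero, the maximum principle for $1/\mu$ on the bounded open set $\mathcal W$ would give $|1/\mu|\le1$ there, contrary to $|\mu|<1$.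

So there is $c_0\in\mathcal W$ for which $0$ is periodic of exact period $n$. By the theorem of Ma\~n\'e, Sad and Sullivan, each $c\in\mathcal W$ is the center of a disc in $\mathcal W$ over which the Julia set moves holomorphically. By S\l odkowski's theorem the motion of $J_c\cup\{\infty\}$, with $\infty$ fixed, extends to a motion of $\hat{\mathbb C}$ by quasiconformal maps. Quasiconformal maps of the sphere that fix $\infty$ restrict to quasisymmetries of $\mathbb C$. So the Julia sets over this disc are quasisymmetrically equivalent, and since $\mathcal W$ is connected, $\operatorname{QS}(J_c)\cong\operatorname{QS}(J_{c_0})$ for all $c\in\mathcal W$.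

If $n\ge2$, apply (a) and (b) to $c_0$. If $n=1$, then $c_0=0$ and $J_{c_0}$ is the unit circle $\mathbb R/\mathbb Z$. There $F$ acts by piecewise linear maps on the arc $[0,\frac1d]$ and trivially elsewhere, and together with the rotation by $\frac1d$ this gives a bi-Lipschitz action of $F\wr\mathbb Z_d$. On infinitely many disjoint arcs we can let bounded powers of one piecewise linear homeomorphism of infinite order act, transported affinely; on each arc the Lipschitz constants are bounded by the same number, so this gives a bi-Lipschitz action of $\ell^\infty(\mathbb N,\mathbb Z)$. Both actions are faithful.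

A group containing $\ell^\infty(\mathbb N,\mathbb Z)$ is uncountable and contains $\mathbb Z^2$, so it is not virtually free. Every unicritical polynomial of degree $d\ge2$ is affinely conjugate to some $z^d+c$. If it is hyperbolic with connected Julia set, its critical point does not escape, so it has an attracting cycle in $\mathbb C$. This proves the last sentence of (c). \qed

\begin{thebibliography}{9}
\bibitem{BF} James Belk, Bradley Forrest, \emph{Quasisymmetries of finitely ramified Julia sets}, arXiv:2310.17442 (2023).
\bibitem{CFP} Cannon, Floyd, Parry, Enseign. Math. 42 (1996).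
\bibitem{DH} Douady, Hubbard, \emph{\'Etude dynamique des polyn\^omes complexes}.
\bibitem{N} N\"obeling, Invent. Math. 6 (1968).
\end{thebibliography}

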